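\title{A rigid zero-dimensional space whose square is countable dense homogeneous}

\begin{abstract}
We construct in ZFC a rigid zero-dimensional separable metrizable space $X$ such that $X^n$ is countable dense homogeneous for every $n\ge 2$; in particular $X^2$ is countable dense homogeneous and $X$ is not. More generally, for every $m\ge2$ there is a Bernstein subset $X$ of a Cantor set such that $X^n$ is countable dense homogeneous exactly when $n\ge m$. No zero-dimensional Borel space behaves in this way. The space is built by transfinite recursion in a product of finite fields and is closed under homeomorphisms that act on each level by generic affine maps.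
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{space} is a separable metrizable topological space, \emph{countable} means at most countable, $\mathcal H(X)$ is the group of homeomorphisms of $X$, and $\mathfrak c$ is the cardinality of the continuum. A space is \emph{zero-dimensional} if it has a base of clopen sets, \emph{Polish} if it is completely metrizable, and \emph{Borel} if it is a Borel subspace of some Polish space.

A space $X$ is \emph{countable dense homogeneous}, briefly $\mathsf{CDH}$, if for every pair $A,B$ of countable dense subsets of $X$ there is $h\in\mathcal H(X)$ with $h[A]=B$. In other words, up to a symmetry of $X$ there is only one way to place a countable dense set in $X$. The spaces $2^\omega$ and $\omega^\omega$ are $\mathsf{CDH}$; this is classical, and Remark~\ref{rem:classical} recalls the back-and-forth argument. The convergent sequence $\omega+1$ is not $\mathsf{CDH}$, because $\omega$ and $\omega+1$ are both countable and dense in it and no bijection maps the first onto the second. A space is \emph{rigid} if its only homeomorphism is the identity. An uncountable rigid space is never $\mathsf{CDH}$: if $A$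 is countable and dense and $b\notin A$, the identity does not map $A$ onto $A\cup\{b\}$.

A factor of a $\mathsf{CDH}$ product need not be $\mathsf{CDH}$, since $(\omega+1)\times 2^\omega\approx 2^\omega$. In this example the good factor $2^\omega$ absorbs the defect of the bad one. In a square there is no good factor, and the space has to absorb its own defect. The following problem was posed by Medini~\cite{Medini}.

\begin{quote}
\emph{Is there a zero-dimensional space $X$ that is not $\mathsf{CDH}$ while $X^2$ is $\mathsf{CDH}$? Can $X$ be rigid?}
\end{quote}

There is evidence in both directions. Van Mill constructed a rigid continuum $X$ with $X^2\approx[0,1]^\omega$, so $X$ is not $\mathsf{CDH}$ while $X^2$ is; but this $X$ is not zero-dimensional. Lawrence constructed a non-trivial rigid zero-dimensional space whose square is homogeneous, meaning that any point can be moved to any other point by a homeomorphism. On the other hand, Hru\v{s}\'ak and Zamora Avil\'es proved that a zero-dimensional Borel $\mathsf{CDH}$ space is homeomorphic to a countable disjoint sum of copies of $2^\omega$, $\omega^\omega$ and the one-point space $1$, and this list is so short that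 it leaves no room for a Borel example (Theorem~\ref{thm:borel} below). Nevertheless the answer to both questions is yes. All results of this paper are proved in ZFC.

\begin{theorem}\label{thm:main}
There is a zero-dimensional rigid space $X$ with $|X|=\mathfrak c$ such that $X^n$ is $\mathsf{CDH}$ for every $n\ge2$. In particular, $X$ is not $\mathsf{CDH}$ while $X^2$ is $\mathsf{CDH}$.
\end{theorem}

The same construction places the threshold at any prescribed power. A \emph{Cantor set} is a space homeomorphic to $2^\omega$. A subset of a space is \emph{perfect} if it is closed and has no isolated points, and a subset $X$ of a Cantor set $K$ is a \emph{Bernstein set} if both $X$ and $K\setminus X$ meet every nonempty perfect subset of $K$. A \emph{coordinate permutation} of $(p_1,\dots,p_k)$ is a point $(p_{\pi(1)},\dots,p_{\pi(k)})$ with $\pi$ a permutation of $\{1,\dots,k\}$.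

\begin{theorem}\label{thm:general}
For every $m\ge2$ there is a zero-dimensional space $X$, a Bernstein subset of a Cantor set, such that
\begin{enumerate}
\item[(1)] $X^n$ is $\mathsf{CDH}$ for every $n\ge m$;
\item[(2)] if $1\le k<m$ and $h\in\mathcal H(X^k)$, then for every $p\in X^k$ the point $h(p)$ is a coordinate permutation of $p$. In particular, $X$ is rigid and $X^k$ is not $\mathsf{CDH}$.
\end{enumerate}
Thus $\{n\ge1: X^n\text{ is }\mathsf{CDH}\}=[m,\omega)$.
\end{theorem}

In (2) the permutation must be allowed to depend on $p$: if $U,V$ are disjoint clopen subsets of a space $X$, the map that swaps the coordinates on $(U\times V)\cup(V\times U)$ and fixes all other points is a homeomorphism of $X^2$.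

\begin{theorem}\label{thm:borel}
If $X$ is a zero-dimensional Borel space and $X^n$ is $\mathsf{CDH}$ for some $n\ge1$, then $X$ is $\mathsf{CDH}$.
\end{theorem}

Theorem~\ref{thm:borel} is proved in Section~\ref{sec:borel}. The rest of the paper proves Theorem~\ref{thm:general}, of which Theorem~\ref{thm:main} is the case $m=2$. Section~\ref{sec:plan} reduces the construction to three extension problems; Section~\ref{sec:maps} introduces the maps that solve them; Sections~\ref{sec:free}, \ref{sec:recover} and~\ref{sec:adding} treat the three problems in turn; Section~\ref{sec:construction} assembles the space. A reader interested only in Theorem~\ref{thm:main} may take $m=2$ and $k=1$ everywhere and skip Corollary~\ref{cor:tuples}.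

\section{The Borel case}\label{sec:borel}

We use two standard characterizations. A nonempty compact zero-dimensional space without isolated points is homeomorphic to $2^\omega$. A nonempty zero-dimensional Polish space in which every compact set has empty interior is homeomorphic to $\omega^\omega$ (Alexandrov--Urysohn). It follows that a nonempty clopen subset of $2^\omega$ is homeomorphic to $2^\omega$, and a nonempty clopen subset of $\omega^\omega$ is homeomorphic to $\omega^\omega$. Call a space \emph{standard} if it is a countable disjoint sum of copies of $2^\omega$, $\omega^\omega$ and $1$.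

A standard space is Polish. It is also $\mathsf{CDH}$: each summand is $\mathsf{CDH}$, a countable dense set meets each summand, which is clopen, in a countable dense subset of it, and homeomorphisms of the summands combine to a homeomorphism of the sum.

\begin{proof}[Proof of Theorem~\ref{thm:borel}]
The empty space is $\mathsf{CDH}$, so let $X\ne\emptyset$. If $X$ is a Borel subset of the Polish space $Z$, then $X^n$ is a Borel subset of $Z^n$; it is also zero-dimensional. By the theorem of Hru\v{s}\'ak and Zamora Avil\'es, $X^n$ is standard. This is the only use of the hypothesis that $X$ is Borel. The diagonal map $x\mapsto(x,\dots,x)$ embeds $X$ as a closed subspace of the Polish space $X^n$, so $X$ is Polish. It suffices to show that $X$ is standard.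

\emph{Case 1: $X$ has an isolated point $x$.} Then $\{x\}^{n-1}\times X$ is a clopen subset of $X^n$ homeomorphic to $X$. Its intersection with a summand of $X^n$ is clopen in that summand, hence empty or homeomorphic to the summand. So $X$ is standard.

\emph{Case 2: $X$ has no isolated point.} Let $U$ be the open set of points of $X$ that have a compact neighborhood. The set of points of $X^n$ that have a compact neighborhood is $U^n$: a product of compact neighborhoods is a compact neighborhood, and the projections $X^n\to X$, being continuous and open, send a compact neighborhood of a point to compact neighborhoods of its coordinates. In the standard space $X^n$, the points with a compact neighborhood are exactly the points of the summands $2^\omega$ and $1$, because compact subsets of $\omega^\omega$ have empty interior. So $U^n$ is a union of summands and is clopen in $X^n$. Its preimage under the diagonal map is $U$, so $U$ is clopen in $X$.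

Every point of $U$ has a clopen neighborhood inside a compact neighborhood, so $U$ is covered by countably many compact open sets $V_0,V_1,\dots$. The sets $V_i\setminus\bigcup_{j<i}V_j$ are compact, open and pairwise disjoint, and they have no isolated points since $X$ has none; the nonempty ones are copies of $2^\omega$. The set $X\setminus U$ is a zero-dimensional Polish space. It is open in $X$, so an interior point of a compact subset of $X\setminus U$ would belong to $U$; hence its compact subsets have empty interior, and $X\setminus U$ is empty or homeomorphic to $\omega^\omega$. So $X$ is standard.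
\end{proof}

\section{Three extension problems}\label{sec:plan}

We describe the plan for $m=2$. The space $X$ will be a dense subset of a Cantor set $K$, built in $\mathfrak c$ steps. At step $\alpha$ we hold a set $X_\alpha$ of points already put into $X$, a disjoint set $E_\alpha$ of points excluded from $X$ forever, and a set $\mathcal F_\alpha$ of homeomorphisms $g$ of powers $K^n$, $n\ge2$, each carrying the promise $g[X^n]=X^n$. All three sets have size less than $\mathfrak c$. The promises are kept by closing off: whenever a tuple lies in $X_\alpha^n$, the coordinates of its images under $g$ and $g^{-1}$ are put into $X_\alpha$.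

To make $X^n$ $\mathsf{CDH}$ we treat every pair $A,B$ of countable dense subsets of $K^n$ that lands in some $X_\alpha^n$, by adjoining a homeomorphism $h$ of $K^n$ with $h[A]=B$. To make $X$ rigid we must defeat homeomorphisms of a space that does not yet exist. This is possible by the following textbook fact.

\begin{quote}
\emph{Lavrentiev's theorem.} If $Z,Z'$ are completely metrizable, $C\subset Z$, $C'\subset Z'$ and $h:C\to C'$ is a homeomorphism, then $h$ extends to a homeomorphism between $G_\delta$ sets $D\supset C$ and $D'\supset C'$.
\end{quote}

So every homeomorphism of $X$ is a restriction of one of the $\mathfrak c$ many homeomorphisms $f$ between dense $G_\delta$ subsets of $K$, and these can be listed in advance. To defeat $f\ne\mathrm{id}$ we find $x$ with $z=f(x)\ne x$ and put exactly one of $x,z$ into $X$. Three problems arise.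
\begin{enumerate}
\item[(P1)] \emph{Adding a point.} Find $x$ in a prescribed set of size $\mathfrak c$ such that the closure of $X_\alpha\cup\{x\}$ under $\mathcal F_\alpha$ misses $E_\alpha$.
\item[(P2)] \emph{Separating two points.} If $z$ is not in the closure of $X_\alpha\cup\{x\}$, put $x$ in and $z$ out. If it is, we must know that $x$ is not in the closure of $X_\alpha\cup\{z\}$; then we put $z$ in and $x$ out.
\item[(P3)] \emph{Adding a homeomorphism.} Find $h$ with $h[A]=B$ such that the closure of $X_\alpha$ under $\mathcal F_\alpha\cup\{h\}$ misses $E_\alpha$.
\end{enumerate}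

For arbitrary homeomorphisms (P2) is false. If $K$ is a topological group and $g(x,y)=(x+y,y)$, then $g[X^2]=X^2$ makes $x\mapsto x+y$ a homeomorphism of $X$ for every $y\in X$. What we need are maps that mix the coordinates so thoroughly that no coincidence occurs among the points generated from $x$ except the unavoidable one: applying $g$ and then $g^{-1}$ to the same tuple. Then $x$ can be recovered from $g(x,y)$ only if \emph{both} coordinates of $g(x,y)$ are known, and a single point $z$ does not supply them.

Problems (P1) and (P3) will be solved by counting. There are fewer than $\mathfrak c$ potential conflicts, and we show that each excludes only \emph{countably} many of $\mathfrak c$ candidates. Since the excluded sets are countable rather than merely meager, no assumption on covering by fewer than $\mathfrak c$ small sets is needed.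

\section{Generic affine maps}\label{sec:maps}

Fix $m\ge2$ for the rest of the paper. We take for $K$ a product of finite fields and use maps that are affine on each level, with linear parts fixed in advance. If two points first differ at level $l$, the difference of their images at level $l$ is then given by a matrix. We want the entries of these matrices to satisfy no polynomial relation of small complexity, and this forces the fields to grow: in $\mathbb F_2$ an entry cannot avoid both $0$ and $1$.

\subsection*{The Cantor set}
We choose primes $q_0,q_1,\dots$ recursively and write $F_l$ for the field with $q_l$ elements. Suppose $q_i$ is chosen for $i<l$. For $n\ge1$ let $N^n_l=\prod_{i<l}F_i^n$, a finite set whose elements we call \emph{nodes} of level $l$. Let $V_l$ be the finite set of formal symbols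
\[
\mu_{cd}(n,\eta,\sigma),\qquad \nu_c(n,u,\sigma)\qquad(1\le n\le l,\ \ 1\le c,d\le n,\ \ \eta,u\in2^l,\ \ \sigma\in N^n_l).
\]
There are finitely many nonzero polynomials $P\in\mathbb Z[V_l]$ of total degree at most $l$ whose coefficients have absolute value at most $l$; call them \emph{$l$-small}. Their product is a nonzero polynomial, so there is an assignment $\gamma_l:V_l\to\mathbb Z$ at which none of them vanishes. Let $q_l$ be a prime larger than $|P(\gamma_l)|$ for all $l$-small $P$, and for $s\in V_l$ let $\overline s\in F_l$ be the residue of $\gamma_l(s)$. Then
\begin{equation}\label{eq:small}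
P\big((\overline s)_{s\in V_l}\big)\ne0\text{ in }F_l\text{ for every $l$-small }P.
\end{equation}
For $n\le l$ let $M_l(n,\eta,\sigma)$ be the $n\times n$ matrix with entries $\overline{\mu_{cd}(n,\eta,\sigma)}$, and let $w_l(n,u,\sigma)\in F_l^n$ be the vector with coordinates $\overline{\nu_c(n,u,\sigma)}$. The determinant of the matrix of symbols $\mu_{cd}(n,\eta,\sigma)$ has degree $n\le l$ and coefficients $\pm1$, so $M_l(n,\eta,\sigma)$ is invertible by~\eqref{eq:small}. For $n>l$ let $M_l(n,\eta,\sigma)$ be the identity matrix and $w_l(n,u,\sigma)=0$.

Let $K=\prod_lF_l$, a Cantor set, and identify $K^n$ with $\prod_lF_l^n$. A point $p\in K^n$ has \emph{coordinates} $p_1,\dots,p_n\in K$, \emph{levels} $p(l)\in F_l^n$, and restrictions $p|l\in N_l^n$. Two points \emph{agree below $l$} if their restrictions to $l$ are equal. A set $A\subset K^n$ is dense if and only if every node is $a|l$ for some $a\in A$.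

The next lemma says that, at high levels, matrices attached to different triples $(n,\eta,\sigma)$ behave like independent matrices of indeterminates.

\begin{lemma}\label{lem:generic}
Let $T^1,\dots,T^r$ be square matrices of indeterminates, of sizes $n_1,\dots,n_r$, let $\xi_1,\dots,\xi_s$ be further indeterminates, and let
\[
\mathcal R=\mathbb Z[T^1,\dots,T^r,\xi_1,\dots,\xi_s]\big[1/(\det T^1\cdots\det T^r)\big].
\]
For every nonzero $\rho\in\mathcal R$ there is $l(\rho)\ge\max_jn_j$ with the following property. Let $l\ge l(\rho)$, let $(n_j,\eta_j,\sigma_j)$, $1\le j\le r$, be pairwise distinct triples with $\eta_j\in2^l$ and $\sigma_j\in N^{n_j}_l$, and let $s_1,\dots,s_s\in V_l$ be distinct symbols of the form $\nu_c(n,u,\sigma)$. Then there is a ring homomorphism $\mathrm{ev}:\mathcal R\to F_l$ with $\mathrm{ev}(T^j)=M_l(n_j,\eta_j,\sigma_j)$ entrywise and $\mathrm{ev}(\xi_i)=\overline{s_i}$, and $\mathrm{ev}(\rho)\ne0$.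
\end{lemma}

\begin{proof}
Write $\rho=R/(\det T^1\cdots\det T^r)^a$ with $R$ a nonzero integer polynomial, and let $l(\rho)$ bound the $n_j$, the degree of $R$, and the absolute values of its coefficients. The homomorphism exists because the matrices $M_l(n_j,\eta_j,\sigma_j)$ are invertible. Replacing the indeterminates of $R$ by the corresponding symbols of $V_l$, which are pairwise distinct, only renames variables, so it yields an $l$-small polynomial. By~\eqref{eq:small}, $\mathrm{ev}(R)\ne0$.
\end{proof}

Nonvanishing in $\mathcal R$ will always come from the following observation.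

\begin{lemma}\label{lem:fresh}
Let $L$ be a field, $T$ an $n\times n$ matrix of indeterminates over $L$, $\varepsilon\in\{+1,-1\}$, and $v\in L^n$ a nonzero vector. Then the coordinates of $T^{\varepsilon}v$ are pairwise distinct elements of $L(T)\setminus L$.
\end{lemma}

\begin{proof}
The $n^2$ entries of $T^{-1}$ generate the field $L(T)$ over $L$, which has transcendence degree $n^2$; so they are algebraically independent over $L$, as are the entries of $T$. The $c$-th coordinate of $T^\varepsilon v$ is a nonzero linear form over $L$ in the entries of the $c$-th row of $T^\varepsilon$. Such a form is not in $L$, and forms in different rows involve disjoint sets of algebraically independent elements, so they are different.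
\end{proof}

\subsection*{The maps}

\begin{definition}\label{def:map}
Let $n\ge1$ and $\iota\in2^\omega$. An \emph{$n$-map of index $\iota$} is a function $h:K^n\to K^n$ of the form
\[
h(p)(l)=M_l(n,\iota|l,p|l)\,p(l)+v_l(p|l),
\]
where the \emph{translations} $v_l:N^n_l\to F_l^n$ are arbitrary functions.
\end{definition}

The restriction $h(p)|l$ depends only on $p|l$, so $h$ induces maps $H_l:N^n_l\to N^n_l$, and $H_{l+1}(\sigma,\xi)=(H_l(\sigma),M_l(n,\iota|l,\sigma)\xi+v_l(\sigma))$ for $\sigma\in N_l^n$, $\xi\in F_l^n$. Since the matrices are invertible, each $H_l$ is a bijection by induction on $l$. Therefore $h$ is a bijection, $h^{-1}(y)|l=H_l^{-1}(y|l)$ depends only on $y|l$, and $h$ is a homeomorphism; moreover $p,p'$ agree below $l$ if and only if $h(p),h(p')$ do. If $h,h'$ are $n$-maps of the same index $\iota$ with translations $v_l,v'_l$, and $p|l=p'|l=\sigma$, then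
\begin{equation}\label{eq:diff}
h(p)(l)-h'(p')(l)=M_l(n,\iota|l,\sigma)\big(p(l)-p'(l)\big)+v_l(\sigma)-v'_l(\sigma).
\end{equation}
For $h=h'$ the translations cancel. They are therefore at our disposal, and Section~\ref{sec:adding} uses them to achieve $h[A]=B$.

\begin{example}\label{ex:first}
Here is the first-difference argument in the smallest case. Let $g$ be a $2$-map of index $\iota$, and fix $y\ne y'$ and $e$ in $K$. For $x\in K$ write $g(x,y)=(u_1(x),u_2(x))$ and $g(x,y')=(u_1'(x),u_2'(x))$. We claim that each of the equations
\[
u_1(x)=e,\qquad u_1(x)=x,\qquad u_1(x)=u_2(x),\qquad u_1(x)=u'_1(x)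
\]
has finitely many solutions. Take $l_0\ge2$ with $y|l_0\ne y'|l_0$. Let $x\ne x'$ agree below $l_0$, let $l\ge l_0$ be the first level at which they differ, and let $\delta=x(l)-x'(l)\ne0$. The points $(x,y)$ and $(x',y)$ have a common node $\sigma$ at level $l$ and level-$l$ difference $(\delta,0)$. The same holds for $(x,y')$ and $(x',y')$, with a node $\sigma'\ne\sigma$. Write $\mu_{cd}=\mu_{cd}(2,\iota|l,\sigma)$ and $\mu'_{cd}=\mu_{cd}(2,\iota|l,\sigma')$. By~\eqref{eq:diff}, the level-$l$ differences of $u_1,u_2,u_1'$ between $x$ and $x'$ are $\overline{\mu_{11}}\,\delta$, $\overline{\mu_{21}}\,\delta$, $\overline{\mu'_{11}}\,\delta$. If one of the four equations held for both $x$ and $x'$, then one of the $l$-small polynomials $\mu_{11}$, $\mu_{11}-1$, $\mu_{11}-\mu_{21}$, $\mu_{11}-\mu'_{11}$ would evaluate to $0$, against~\eqref{eq:small}. So distinct solutions have distinct restrictions to $l_0$, and there are at most $q_0\cdots q_{l_0-1}$ of them.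

The fourth equation shows why the matrix depends on the node: with one matrix per level, $u_1$ and $u'_1$ would have the same difference and nothing would follow. The index plays the same role for two different maps applied to the same tuple. One coincidence survives, namely $g^{-1}(u_1(x),u_2(x))=(x,y)$ for all $x$; here the same matrix is used twice and cancels.
\end{example}

\section{Derivations and free points}\label{sec:free}

To solve (P1) we run the argument of Example~\ref{ex:first} along an arbitrary finite computation. We first make these computations precise, in a way that excludes the surviving coincidence.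

A \emph{system} is a set $\mathcal F$ of maps as in Definition~\ref{def:map}, each $g\in\mathcal F$ having an arity $n_g\ge m$ and an index $\iota_g$, such that distinct members have distinct indices. A set $Y\subset K$ is \emph{$\mathcal F$-closed} if $g[Y^{n_g}]=Y^{n_g}$ for all $g\in\mathcal F$. A \emph{stage} is a triple $(\mathcal F,Y,E)$ consisting of a system $\mathcal F$, an $\mathcal F$-closed set $Y$ and a set $E\subset K\setminus Y$, all of size less than $\mathfrak c$.

A \emph{block} is a pair $\beta=(g,p)$ with $g\in\mathcal F$ and $p\in K^{n_g}$; it has a \emph{domain side} $p$ and a \emph{range side} $g(p)$. A side \emph{lies in} a set if all its coordinates do. A block with a sign $\varepsilon\in\{+1,-1\}$ is one step of a computation: its \emph{input side} is the domain side if $\varepsilon=+1$ and the range side if $\varepsilon=-1$, and the other side is its \emph{output side}. A \emph{derivation from $Z\subset K$} is a finite sequence $(\beta_1,\varepsilon_1),\dots,(\beta_r,\varepsilon_r)$ of signed blocks, with input sides $\mathrm{in}_j$ and output sides $\mathrm{out}_j$, such that every coordinate of $\mathrm{in}_j$ is in $Z$ or is a coordinate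 of $\mathrm{out}_i$ for some $i<j$. We write $\beta_j=(g_j,p^j)$, $n_j=n_{g_j}$, $\iota_j=\iota_{g_j}$, and $\mathrm{out}_{j,c}$ for the $c$-th coordinate of $\mathrm{out}_j$; the pair $(j,c)$ is an \emph{output position} and the point $\mathrm{out}_{j,c}$ is an \emph{output}. The points \emph{available} after step $j$ are the elements of $Z$ and the outputs of steps $1,\dots,j$. After a block has occurred, both of its sides are available.

For $Y\subset Z$, a block is \emph{trivial over $Y$} if both sides lie in $Y$. A derivation from $Z$ is \emph{reduced over $Y$} if its blocks are pairwise distinct, regardless of sign, and none is trivial over $Y$.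

\begin{lemma}\label{lem:basic}
Let $\mathcal F$ be a system and $Y\subset Z\subset K$.
\begin{enumerate}
\item[(a)] The set $\operatorname{cl}_{\mathcal F}(Z)$ of all points available in derivations from $Z$ is the least $\mathcal F$-closed superset of $Z$, and its size is at most $|Z|+|\mathcal F|+\omega$.
\item[(b)] Deleting from a derivation from $Z$ a block trivial over $Y$, or a later occurrence of a block that has already occurred, leaves a derivation from $Z$ with the same available points. Hence every point of $\operatorname{cl}_{\mathcal F}(Z)\setminus Z$ is an output of a derivation from $Z$ reduced over $Y$.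
\item[(c)] If $Y$ is $\mathcal F$-closed and one side of a block lies in $Y$, the block is trivial over $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C=\operatorname{cl}_{\mathcal F}(Z)$. By induction along a derivation, $C$ is contained in every $\mathcal F$-closed superset of $Z$. If $p\in C^{n_g}$, concatenate derivations that make the coordinates of $p$ available and append $((g,p),+1)$ or $((g,g^{-1}(p)),-1)$; this shows $g(p),g^{-1}(p)\in C^{n_g}$. So $C$ is $\mathcal F$-closed. A derivation is determined by its maps, its signs and, for each input coordinate, an element of $Z$ or an earlier output position; this gives the bound on $|C|$.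

(b) In both cases the outputs of the deleted step were available before that step, so the sets of available points at the later steps do not change.

(c) If $p$ or $g(p)$ is in $Y^{n_g}$, so is the other, because $g$ is a bijection with $g[Y^{n_g}]=Y^{n_g}$.
\end{proof}

\begin{definition}\label{def:free}
Let $(\mathcal F,Y,E)$ be a stage. A tuple $\bar x=(x_1,\dots,x_k)\in K^k$ is \emph{free over $(\mathcal F,Y,E)$} if for every derivation from $Y\cup\{x_1,\dots,x_k\}$ that is reduced over $Y$, including the empty one, the points $x_1,\dots,x_k$ and the points $\mathrm{out}_{j,c}$, indexed by all output positions, are pairwise distinct and lie outside $Y\cup E$.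
\end{definition}

We write $Y\cup\bar x$ for $Y\cup\{x_1,\dots,x_k\}$. If $\bar x$ is free, then $\operatorname{cl}_{\mathcal F}(Y\cup\bar x)\cap E=\emptyset$ by Lemma~\ref{lem:basic}(b), so $(\mathcal F,\operatorname{cl}_{\mathcal F}(Y\cup\bar x),E)$ is again a stage. Thus free points solve (P1); the distinctness of outputs is what (P2) will need.

\begin{lemma}\label{lem:free}
Let $(\mathcal F,Y,E)$ be a stage and $\kappa=|\mathcal F|+|Y|+|E|+\omega<\mathfrak c$. All but at most $\kappa$ points $x\in K$ are free over $(\mathcal F,Y,E)$.
\end{lemma}

\begin{proof}
Discard the points of $Y\cup E$. For each $x\notin Y\cup E$ that is not free, fix a derivation from $Y\cup\{x\}$, reduced over $Y$, with one of the following failures: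
\begin{enumerate}
\item[(F1)] $\mathrm{out}_{j,c}=y$ for some $y\in Y\cup E$;
\item[(F2)] $\mathrm{out}_{j,c}=x$;
\item[(F3)] $\mathrm{out}_{j,c}=\mathrm{out}_{j',c'}$ with $(j,c)\ne(j',c')$.
\end{enumerate}
Label each input coordinate by its value if that value is in $Y$ (a \emph{constant}), and otherwise by a \emph{pointer} to $x$ or to an earlier output position with the same value. The \emph{type} of $x$ consists of the length $r$, the maps $g_j$, the signs $\varepsilon_j$, the labels, and the failure, with its positions and the point $y$. A type is a finite string over a set of size at most $\kappa$, so there are at most $\kappa$ types. It suffices to fix a type and show that the set $S$ of points of that type is countable. For $x\in S$ we write $p^j(x)$, $\mathrm{in}_j(x)$, $\mathrm{out}_j(x)$ for the data of the derivation chosen for $x$.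

\emph{Formal coefficients.} Let $T^1,\dots,T^r$ be matrices of indeterminates of sizes $n_1,\dots,n_r$, and $\mathcal R$ the ring of Lemma~\ref{lem:generic} with $s=0$. Define vectors $\rho^{\mathrm{in}}_j,\rho^{\mathrm{out}}_j\in\mathcal R^{n_j}$ by recursion on $j$. A coordinate of $\rho^{\mathrm{in}}_j$ is $0$ if its label is a constant, $1$ if it points to $x$, and $\rho_{i,c}$ if it points to $(i,c)$, where $\rho_{i,c}$ is the $c$-th coordinate of $\rho^{\mathrm{out}}_i$; and $\rho^{\mathrm{out}}_j=(T^j)^{\varepsilon_j}\rho^{\mathrm{in}}_j$. We claim that $0$, $1$ and the $\rho_{j,c}$ are pairwise distinct. Suppose this is known for the positions $(i,c)$ with $i<j$, and let $L=\mathbb Q(T^1,\dots,T^{j-1})$. Since $\beta_j$ is not trivial and $Y$ is $\mathcal F$-closed, Lemma~\ref{lem:basic}(c) shows that some coordinate of $\mathrm{in}_j$ is not in $Y$; its label is a pointer, so $\rho^{\mathrm{in}}_j$ is a nonzero vector of $L^{n_j}$. By Lemma~\ref{lem:fresh}, the $\rho_{j,c}$ are pairwise distinct and outside $L$, which contains $0$, $1$ and all earlier $\rho_{i,c}$. This proves the claim. Consequently the element $\rho^*=\rho_{j,c}$, $\rho_{j,c}-1$ or $\rho_{j,c}-\rho_{j',c'}$,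 according as the recorded failure is (F1), (F2) or (F3), is nonzero.

\emph{Two points of the same type.} For $x\in S$ let $\lambda(x)$ be the least $l\ge l(\rho^*)$ such that, for all $i\ne j$, we have $\iota_i|l\ne\iota_j|l$ if $g_i\ne g_j$, and $p^i(x)|l\ne p^j(x)|l$ if $g_i=g_j$. It exists because distinct maps have distinct indices and the blocks are distinct. Suppose $S$ is uncountable. Then $\lambda$ takes some value $l_0$ infinitely often, and since $N^1_{l_0}$ is finite there are $x\ne x'$ in $S$ with $\lambda(x)=l_0$ and $x|l_0=x'|l_0$. Let $l\ge l_0$ be the first level at which they differ and $\delta=x(l)-x'(l)\ne0$.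

By induction on $j$, the points $\mathrm{in}_j(x),\mathrm{in}_j(x')$ agree below $l$, because the labels are the same, and then so do $\mathrm{out}_j(x),\mathrm{out}_j(x')$, because $g_j$ and $g_j^{-1}$ preserve agreement below $l$. Let $\sigma_j=p^j(x)|l=p^j(x')|l$ and $M^j=M_l(n_j,\iota_j|l,\sigma_j)$. The triples $(n_j,\iota_j|l,\sigma_j)$ are pairwise distinct since $l\ge\lambda(x)$, so Lemma~\ref{lem:generic} gives $\mathrm{ev}:\mathcal R\to F_l$ with $\mathrm{ev}(T^j)=M^j$ and $\mathrm{ev}(\rho^*)\ne0$. Let $\delta^{\mathrm{in}}_j=\mathrm{in}_j(x)(l)-\mathrm{in}_j(x')(l)$, and define $\delta^{\mathrm{out}}_j$ in the same way from the output sides. By~\eqref{eq:diff}, $M^j$ takes the difference of the domain sides to the difference of the range sides, that is, $\delta_j^{\mathrm{out}}=(M^j)^{\varepsilon_j}\delta_j^{\mathrm{in}}$. A coordinate of $\delta_j^{\mathrm{in}}$ is $0$ at a constant, $\delta$ at a pointer to $x$, and the corresponding coordinate of $\delta_i^{\mathrm{out}}$ at a pointer to $(i,c)$. Comparing the two recursions gives $\delta_j^{\mathrm{out}}=\mathrm{ev}(\rho^{\mathrm{out}}_j)\,\delta$ for all $j$.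

The recorded failure holds for both $x$ and $x'$. Taking level-$l$ differences, (F1) gives $\mathrm{ev}(\rho_{j,c})\delta=0$, (F2) gives $\mathrm{ev}(\rho_{j,c})\delta=\delta$, and (F3) gives $\mathrm{ev}(\rho_{j,c})\delta=\mathrm{ev}(\rho_{j',c'})\delta$. In each case $\mathrm{ev}(\rho^*)\delta=0$, a contradiction.
\end{proof}

The hypothesis that $Y$ is $\mathcal F$-closed cannot be dropped: a nontrivial block with input side in $Y$ has outputs that do not depend on $x$, and if one of them is in $E$ then no point satisfies the condition of Definition~\ref{def:free}.

For $m>2$ we need free tuples. They are obtained one coordinate at a time.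

\begin{corollary}\label{cor:tuples}
Let $(\mathcal F,Y,E)$ be a stage and let $P_1,\dots,P_k\subset K$ have size $\mathfrak c$. Then some $\bar x\in P_1\times\dots\times P_k$ is free over $(\mathcal F,Y,E)$.
\end{corollary}

\begin{proof}
Put $Y_0=Y$. Using Lemma~\ref{lem:free}, successively choose $x_i\in P_i$ free over the stage $(\mathcal F,Y_{i-1},E)$ and put $Y_i=\operatorname{cl}_{\mathcal F}(Y_{i-1}\cup\{x_i\})$. We show by induction on $i$ that $(x_1,\dots,x_i)$ is free over $(\mathcal F,Y,E)$. For $i=1$ this is the choice of $x_1$. Let $i>1$ and take a derivation from $Y\cup\{x_1,\dots,x_i\}$ reduced over $Y$. Call a block \emph{inner} if it is trivial over $Y_{i-1}$ and \emph{outer} otherwise.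

An input coordinate of an outer block is in $Y_{i-1}\cup\{x_i\}$ or is an output of an earlier outer block, because $Y$, the points $x_1,\dots,x_{i-1}$ and the outputs of inner blocks are in $Y_{i-1}$. So the outer blocks form a derivation from $Y_{i-1}\cup\{x_i\}$ reduced over $Y_{i-1}$, and by the choice of $x_i$ their outputs and $x_i$ are pairwise distinct and outside $Y_{i-1}\cup E$. An input coordinate of an inner block is in $Y_{i-1}$, so it is neither $x_i$ nor an outer output. Hence the inner blocks form a derivation from $Y\cup\{x_1,\dots,x_{i-1}\}$ reduced over $Y$. By the induction hypothesis their outputs and $x_1,\dots,x_{i-1}$ are pairwise distinct and outside $Y\cup E$. These points are in $Y_{i-1}$, so they differ from $x_i$ and from the outer outputs.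
\end{proof}

\section{A free tuple cannot be recovered from fewer than $m$ points}\label{sec:recover}

We turn to (P2). Let $m=2$, let $x$ be free, $y\in Y$, $g(x,y)=(u_1,u_2)$, and suppose we are given $Y$ and $z=u_1$. To obtain $x$ we must run backwards some block that had $x$ as an input, for instance $(g,(x,y))$, and for that we need $u_2$ as well. By freeness, the only block that produces $u_2$ when run forwards is $(g,(x,y))$ itself. So $u_2$ too must come from running another block backwards, which requires two further points outside $Y$, at most one of which is $z$. The search never ends. To make this precise we show that ``forwards'' has a meaning independent of the derivation.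

\begin{lemma}\label{lem:recover}
Let $1\le k<m$, let $\bar x=(x_1,\dots,x_k)$ be free over the stage $(\mathcal F,Y,E)$, and let $z_1,\dots,z_k\in W:=\operatorname{cl}_{\mathcal F}(Y\cup\bar x)$. If $x_i\in\operatorname{cl}_{\mathcal F}(Y\cup\bar z)$, then $x_i\in\{z_1,\dots,z_k\}$.
\end{lemma}

\begin{proof}
In this proof \emph{trivial} means trivial over $Y$, and a \emph{forward derivation} is a derivation from $Y\cup\bar x$ reduced over $Y$. For forward derivations $\mathcal D,\mathcal D'$ let $\mathcal D*\mathcal D'$ be $\mathcal D$ followed by those signed blocks of $\mathcal D'$ whose block does not occur in $\mathcal D$. It arises from the concatenation by deleting repeated blocks, so it is a forward derivation by Lemma~\ref{lem:basic}(b).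

\emph{Step 1: every nontrivial block $(g,p)$ with sides in $W$ occurs in a forward derivation.} Combine by $*$ forward derivations that make the coordinates of $p$ available, and append $((g,p),+1)$ if the block has not occurred.

\emph{Step 2: a block has the same sign in all forward derivations containing it.} Suppose some block occurs in $\mathcal D$ and $\mathcal D'$ with different signs, and let $\beta$ be the earliest such block in $\mathcal D'$. Let $w$ be a coordinate of the output side of $\beta$ in $\mathcal D$, which is the input side of $\beta$ in $\mathcal D'$. By freeness applied to $\mathcal D$, $w\notin Y\cup\bar x$. So in $\mathcal D'$ the point $w$ is an output of an earlier block $\beta'\ne\beta$. By the choice of $\beta$, either $\beta'$ does not occur in $\mathcal D$ or it occurs there with the same sign as in $\mathcal D'$. In both cases $\beta'$ occurs in $\mathcal D*\mathcal D'$ with its sign from $\mathcal D'$, while $\beta$ occurs with its sign from $\mathcal D$. Then $w$ is the value at two different output positions of $\mathcal D*\mathcal D'$, contradicting freeness.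

By Steps 1 and 2, every nontrivial block $\beta$ with sides in $W$ has a well-defined \emph{forward output side} $O(\beta)$. By freeness its coordinates are pairwise distinct and outside $Y\cup\bar x$.

\emph{Step 3: if $\beta\ne\beta'$, then $O(\beta)$ and $O(\beta')$ have no common coordinate.} Take forward derivations $\mathcal D$ containing $\beta$ and $\mathcal D'$ containing $\beta'$. Both blocks occur in $\mathcal D*\mathcal D'$, with output sides $O(\beta)$ and $O(\beta')$ by Step 2; apply freeness.

\emph{Step 4: descent.} Suppose $x_i\in\operatorname{cl}_{\mathcal F}(Y\cup\bar z)$ and $x_i\notin\{z_1,\dots,z_k\}$. Also $x_i\notin Y$. By Lemma~\ref{lem:basic}(b), $x_i$ is an output of a derivation $\mathcal E$ from $Y\cup\bar z$ reduced over $Y$. Its blocks are distinct and nontrivial, and their sides lie in $W$, since $W$ is $\mathcal F$-closed and contains $Y\cup\bar z$. Call a block $\beta$ of $\mathcal E$ \emph{reversed} if its input side in $\mathcal E$ is $O(\beta)$. A block of $\mathcal E$ with an output, in $\mathcal E$, that is not a coordinate of $O(\beta)$ is reversed. In particular a block that outputs $x_i$ in $\mathcal E$ is reversed, so there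 is an earliest reversed block $\beta$ in $\mathcal E$. The side $O(\beta)$ has at least $m>k$ distinct coordinates, all outside $Y$, so one of them, $w$, is outside $Y\cup\bar z$. As an input coordinate in $\mathcal E$, the point $w$ is an output in $\mathcal E$ of an earlier block $\beta'\ne\beta$. By Step 3, $w$ is not a coordinate of $O(\beta')$, so $\beta'$ is reversed. This contradicts the choice of $\beta$.
\end{proof}

Step 4 is the only place in the paper where the arities must be at least $m$ and $k$ must be less than $m$. If $g\in\mathcal F$ has arity $k$ and $\bar x$ is a free $k$-tuple, then $\bar z=g(\bar x)$ has no coordinate in common with $\bar x$, yet $\bar x=g^{-1}(\bar z)$ is recovered from $\bar z$.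

\section{Adding a homeomorphism}\label{sec:adding}

We now solve (P3).

\begin{proposition}\label{prop:adding}
Let $(\mathcal F,Y,E)$ be a stage, let $n\ge m$, let $A,B\subset Y^n$ be countable and dense in $K^n$, and let $\iota\in2^\omega$ be the index of no member of $\mathcal F$. Then there is an $n$-map $h$ of index $\iota$ with $h[A]=B$ and $\operatorname{cl}_{\mathcal F\cup\{h\}}(Y)\cap E=\emptyset$.
\end{proposition}

No new point is available as a parameter now, so we build $\mathfrak c$ candidates $h_t$, $t\in2^\omega$, with the same matrices and different translations, and compare $h_t$ with $h_{t'}$. At each level finitely many nodes have their translation dictated by a commitment $h_t(a)=b$; at the others we use the generic vectors $w_l(n,t|l,\sigma)$. The difficulty is that the commitments themselves depend on $t$, in a way that is not generic. We must arrange that along every $p\notin A$ the \emph{first} disagreement between the translations of $h_t$ and $h_{t'}$ occurs at a node that is uncommitted for both. Points of $A$ cause no trouble, since $h_t(a)\in B\subset Y^n$; this is where $A,B\subset Y^n$ is used.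

\subsection*{The maps $h_t$}
Fix $n,A,B,\iota$ as in the proposition and enumerations $A=\{a^i:i\in\omega\}$, $B=\{b^i:i\in\omega\}$. Fix $t\in2^\omega$. We define recursively translations $v_l=v_{t,l}$ and finite sets $\Phi_l=\Phi_{t,l}\subset A\times B$ with $\emptyset=\Phi_0\subset\Phi_1\subset\cdots$. Let $H_l=H_{t,l}$ be the bijection of $N^n_l$ determined by $\iota$ and $v_0,\dots,v_{l-1}$. We maintain:
\begin{enumerate}
\item[(a)] $H_l(a|l)=b|l$ for $(a,b)\in\Phi_l$;
\item[(b)] distinct pairs $(a,b),(a',b')\in\Phi_l$ have $a|l\ne a'|l$.
\end{enumerate}
A node $\sigma\in N^n_l$ is \emph{occupied by} $(a,b)\in\Phi_l$, or by $a$, if $\sigma=a|l$; the pair is unique by (b). A node that is not occupied is \emph{vacant}. At step $l$ put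
\[
v_l(\sigma)=\begin{cases}b(l)-M_l(n,\iota|l,\sigma)\,a(l)&\text{if $\sigma$ is occupied by $(a,b)$,}\\ w_l(n,t|l,\sigma)&\text{if $\sigma$ is vacant.}\end{cases}
\]
This determines $H_{l+1}$. Requirement $2i$ is \emph{met} at level $l$ if $a^i\in\operatorname{dom}\Phi_l$, and \emph{ready} if it is not met and $a^i|l$ is vacant. Requirement $2i+1$ is \emph{met} if $b^i\in\operatorname{ran}\Phi_l$, and \emph{ready} if it is not met and $H_l^{-1}(b^i|l)$ is vacant. If no requirement is ready, let $\Phi_{l+1}=\Phi_l$. Otherwise take the least ready requirement and add one pair to $\Phi_l$: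
\begin{itemize}
\item for $2i$, the pair $(a^i,b)$, where $b$ is the first element of $B$ with $b|(l+1)=H_{l+1}(a^i|(l+1))$;
\item for $2i+1$, the pair $(a,b^i)$, where $a$ is the first element of $A$ with $a|(l+1)=H_{l+1}^{-1}(b^i|(l+1))$.
\end{itemize}
Such $b$ and $a$ exist by density. In both cases the first member of the new pair passes through a vacant node of level $l$; in the second case this node is $a|l=H_l^{-1}(b^i|l)$. So (b) persists. Condition (a) holds for the new pair by its choice, and for an old pair $(a,b)$ because $M_l(n,\iota|l,a|l)a(l)+v_l(a|l)=b(l)$.

Let $h_t$ be the $n$-map of index $\iota$ with translations $v_{t,l}$. By induction on $l$,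
\begin{equation}\label{eq:delay}
v_{t,l}\text{ and }\Phi_{t,l+1}\text{ depend only on }t|l,
\end{equation}
since $v_{t,l}$ is defined from $\Phi_{t,l}$ and $t|l$, and $\Phi_{t,l+1}$ from $\Phi_{t,l}$ and $v_{t,0},\dots,v_{t,l}$.

\begin{lemma}\label{lem:leave}
Fix $t$. Let $p|l$ be occupied by $a$, let $p\ne a$, and let $l'>l$ be least with $p|l'\ne a|l'$. Then $p|l''$ is occupied by $a$ for $l\le l''<l'$, and $p|l'$ is vacant.
\end{lemma}

\begin{proof}
The first statement holds because the $\Phi_l$ increase. Suppose $p|l'=a'|l'$ with $a'\in\operatorname{dom}\Phi_{l'}$. Then $a'\ne a$, and $a'|(l'-1)=p|(l'-1)$ is occupied by $a$. If $a'\in\operatorname{dom}\Phi_{l'-1}$, this contradicts (b). Otherwise $a'$ was added at step $l'-1$, and then $a'|(l'-1)$ is vacant, again a contradiction.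
\end{proof}

\begin{lemma}\label{lem:onto}
$h_t[A]=B$ for every $t\in2^\omega$.
\end{lemma}

\begin{proof}
Let $\Phi=\bigcup_l\Phi_l$. By (a), $h_t(a)=b$ for $(a,b)\in\Phi$, so it suffices to show that every requirement is eventually met. Otherwise consider the least requirement that is never met, and a level $l_0$ at which all smaller ones are met. Let $p=a^i$ if the requirement is $2i$ and $p=h_t^{-1}(b^i)$ if it is $2i+1$. Then $p\notin\operatorname{dom}\Phi$; in the second case, $(p,b)\in\Phi$ would give $b=h_t(p)=b^i$. By Lemma~\ref{lem:leave}, either $p|l_0$ is vacant or $p|l$ is vacant for some $l>l_0$. At a level $l\ge l_0$ with $p|l$ vacant the requirement is ready, in the second case because $H_l^{-1}(b^i|l)=p|l$, and no smaller one is. So it is met at level $l+1$, a contradiction.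
\end{proof}

\begin{remark}\label{rem:classical}
Lemmas~\ref{lem:leave} and~\ref{lem:onto} use only that the map acts above each node by a bijection that can be chosen to send $a(l)$ to $b(l)$. For a countable discrete group $G$, written additively, and countable dense $A,B\subset G^\omega$, put $h(p)(l)=p(l)+v_l(p|l)$ with $v_l(\sigma)=b(l)-a(l)$ at occupied nodes and $v_l(\sigma)=0$ at vacant ones. The same proofs give $h[A]=B$. For $G=\mathbb Z/2\mathbb Z$ and $G=\mathbb Z$ this shows that $2^\omega$ and $\omega^\omega$ are $\mathsf{CDH}$.
\end{remark}

\begin{lemma}\label{lem:compare}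
Let $t\ne t'$, let $\Delta$ be least with $t(\Delta)\ne t'(\Delta)$, and let $p\in K^n\setminus A$. There is a level $\ell=\ell(p;t,t')\ge\Delta+1$ such that $v_{t,l}(p|l)=v_{t',l}(p|l)$ for all $l<\ell$ and
\[
v_{t,\ell}(p|\ell)-v_{t',\ell}(p|\ell)=w_\ell(n,t|\ell,p|\ell)-w_\ell(n,t'|\ell,p|\ell).
\]
\end{lemma}

\begin{proof}
By~\eqref{eq:delay}, $v_{t,l}=v_{t',l}$ for $l\le\Delta$, and $\Phi_{t,\Delta+1}=\Phi_{t',\Delta+1}$. So the node $p|(\Delta+1)$ has the same status for $t$ and $t'$. If it is vacant, take $\ell=\Delta+1$. Otherwise it is occupied by the same pair $(a,b)$ for both parameters, and $p\ne a$ since $p\notin A$. Let $\ell$ be least with $p|\ell\ne a|\ell$. By Lemma~\ref{lem:leave}, applied to $t$ and to $t'$, for $\Delta+1\le l<\ell$ the node $p|l$ is occupied by $(a,b)$ for both, so both translations equal $b(l)-M_l(n,\iota|l,p|l)a(l)$, and $p|\ell$ is vacant for both.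
\end{proof}

The point of~\eqref{eq:delay} is the delay: at level $\Delta+1$, the first at which the translations can see that $t\ne t'$, the commitments are still the same.

\begin{example}\label{ex:oneblock}
Let $p\in Y^n\setminus A$ and $e\in E$. The equation $h_t(p)_1=e$ has at most $2^n$ solutions $t$. Indeed, let $t\ne t'$ agree below $n$, and let $\ell=\ell(p;t,t')>n$. By~\eqref{eq:diff} and Lemma~\ref{lem:compare}, the first coordinate of $h_t(p)(\ell)-h_{t'}(p)(\ell)$ is the value of $\nu_1(n,t|\ell,p|\ell)-\nu_1(n,t'|\ell,p|\ell)$. This is an $\ell$-small polynomial because $t|\ell\ne t'|\ell$, so $h_t(p)_1\ne h_{t'}(p)_1$.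
\end{example}

In a longer derivation several blocks use $h_t$. We look at the lowest level at which one of them introduces a difference and follow this difference to the point of $E$. Unlike in Lemma~\ref{lem:free}, a nontrivial block may now have all its inputs in $Y$, or may contribute nothing to the final output; taking the derivation of minimal length guarantees that every block is connected to the last one.

\begin{proof}[Proof of Proposition~\ref{prop:adding}]
Let $\kappa=|\mathcal F|+|Y|+|E|+\omega<\mathfrak c$ and $\mathcal F_t=\mathcal F\cup\{h_t\}$, a system by the choice of $\iota$. Call $t$ \emph{bad} if $\operatorname{cl}_{\mathcal F_t}(Y)\cap E\ne\emptyset$. We show that at most $\kappa$ parameters are bad; then $h=h_t$ works for any other $t$, by Lemma~\ref{lem:onto}.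

\emph{Types.} Let $t$ be bad. Since $Y\cap E=\emptyset$, some $\mathcal F_t$-derivation from $Y$ has an output in $E$. Fix one of minimal length $r\ge1$, and label each input coordinate by its value if it is in $Y$ and otherwise by a pointer to an earlier output position with the same value. Minimality gives:
\begin{enumerate}
\item[(i)] some output $\mathrm{out}_{r,c^*}=e$ of the last block is in $E$, since otherwise the last block could be deleted;
\item[(ii)] the derivation is reduced over $Y$, by Lemma~\ref{lem:basic}(b);
\item[(iii)] for every $j<r$ some later block has a pointer to an output position of block $j$, since otherwise block $j$ could be deleted.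
\end{enumerate}
Let $J$ be the set of $j$ with $g_j=h_t$. Then $J\ne\emptyset$, since otherwise $e$ would lie in the $\mathcal F$-closed set $Y$. For $j\in J$ we have $p^j\notin A$, since a block $(h_t,a)$ with $a\in A$ has sides in $A$ and $B$ and is trivial over $Y$. The \emph{type} of $t$ consists of $r$, the set $J$, the maps $g_j\in\mathcal F$ for $j\notin J$, the signs, the labels, $e$ and $c^*$. There are at most $\kappa$ types. Fix one, and let $S$ be the set of bad $t$ of this type. We show that $S$ is countable. Note that $n_j=n$ and $\iota_j=\iota$ for $j\in J$, independently of $t$.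

\emph{Formal differences.} We do not know in advance which $h$-blocks introduce a difference at the critical level, so we treat every nonempty $J_0\subset J$. Take matrices of indeterminates $T^j$ of size $n_j$ for $1\le j\le r$, and vectors of indeterminates $\xi^j,\zeta^j$ of length $n$ for $j\in J_0$; let $\mathcal R$ be the corresponding ring of Lemma~\ref{lem:generic}. Put $\theta^j=\xi^j-\zeta^j$ for $j\in J_0$ and $\theta^j=0$ otherwise. A coordinate of $\rho^{\mathrm{in}}_j$ is $0$ if its label is a constant, and $\rho_{i,c}$, the $c$-th coordinate of $\rho_i^{\mathrm{out}}$, if it points to $(i,c)$; and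
\begin{equation}\label{eq:recursion}
\rho^{\mathrm{out}}_j=T^j\rho^{\mathrm{in}}_j+\theta^j\quad(\varepsilon_j=+1),\qquad \rho^{\mathrm{out}}_j=(T^j)^{-1}\big(\rho^{\mathrm{in}}_j-\theta^j\big)\quad(\varepsilon_j=-1).
\end{equation}
The vector $\rho^{\mathrm{in}}_j$ involves only indeterminates with superscript less than $j$. Call $j$ \emph{live} if all coordinates of $\rho_j^{\mathrm{out}}$ are nonzero. Every $j\in J_0$ is live. For $\varepsilon_j=+1$, the $c$-th coordinate is $\xi^j_c-\zeta^j_c$ plus a term not involving $\xi^j$. For $\varepsilon_j=-1$, the vector $\rho_j^{\mathrm{in}}-\theta^j$ is nonzero for the same reason and does not involve $T^j$, so Lemma~\ref{lem:fresh} applies. If $j\notin J_0$ has a pointer to a live block, then $\rho^{\mathrm{in}}_j\ne0$ and $j$ is live by Lemma~\ref{lem:fresh}. Now start from any $j_0\in J_0$ and use (iii) to get $j_0<j_1<\dots<j_a=r$ such that each $j_{i+1}$ has a pointer to block $j_i$. All $j_i$ are live by induction, so $\rho^*_{J_0}:=\rho_{r,c^*}\ne0$.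

\emph{Two parameters of the same type.} For $t\in S$ let $\lambda(t)$ be the least $l$ such that $l\ge l(\rho^*_{J_0})$ for all nonempty $J_0\subset J$ and, for $i\ne j$, $\iota_i|l\ne\iota_j|l$ if blocks $i,j$ have different maps, and $p^i(t)|l\ne p^j(t)|l$ if they have the same map; it exists by (ii). Suppose $S$ is uncountable. Then $\lambda$ takes some value $l_0$ infinitely often, and there are $t\ne t'$ in $S$ with $\lambda(t)=l_0$ and $t|l_0=t'|l_0$. They first differ at some $\Delta\ge l_0$. Let
\[
\ell=\min_{j\in J}\ell(p^j(t);t,t')>l_0,\qquad J_0=\{j\in J:\ell(p^j(t);t,t')=\ell\}\ne\emptyset.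
\]
By Lemma~\ref{lem:compare},
\begin{equation}\label{eq:same}
v_{t,l}(p^j(t)|l)=v_{t',l}(p^j(t)|l)\quad\text{if $j\in J$ and $l<\ell$, or $j\in J\setminus J_0$ and $l=\ell$.}
\end{equation}

We show by induction on $j$ that the sides of block $j$ for $t$ and for $t'$ agree below $\ell$. The input sides do, by the labels and the induction hypothesis. If $j\notin J$, the map is the same and preserves agreement below $\ell$ in both directions. Let $j\in J$, $p=p^j(t)$, $p'=p^j(t')$. If $\varepsilon_j=+1$, then $p|\ell=p'|\ell$, and for $l<\ell$ the right side of~\eqref{eq:diff}, with $h=h_t$ and $h'=h_{t'}$, vanishes by~\eqref{eq:same}; so $h_t(p)$ and $h_{t'}(p')$ agree below $\ell$. If $\varepsilon_j=-1$, then $h_t(p)$ and $h_{t'}(p')$ agree below $\ell$, and we prove $p|l=p'|l$ by induction on $l\le\ell$. If $l<\ell$ and $p|l=p'|l=\sigma$, then~\eqref{eq:diff} and~\eqref{eq:same} give $0=M_l(n,\iota|l,\sigma)(p(l)-p'(l))$, so $p(l)=p'(l)$.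

Put $\sigma_j=p^j(t)|\ell=p^j(t')|\ell$ and $M^j=M_\ell(n_j,\iota_j|\ell,\sigma_j)$. The triples $(n_j,\iota_j|\ell,\sigma_j)$ are pairwise distinct because $\ell\ge\lambda(t)$. The symbols $\nu_c(n,t|\ell,\sigma_j)$ and $\nu_c(n,t'|\ell,\sigma_j)$, for $j\in J_0$ and $1\le c\le n$, are pairwise distinct because the nodes $\sigma_j$, $j\in J$, are distinct and $t|\ell\ne t'|\ell$. Lemma~\ref{lem:generic} gives $\mathrm{ev}:\mathcal R\to F_\ell$ with $\mathrm{ev}(T^j)=M^j$, $\mathrm{ev}(\xi^j)=w_\ell(n,t|\ell,\sigma_j)$, $\mathrm{ev}(\zeta^j)=w_\ell(n,t'|\ell,\sigma_j)$ and $\mathrm{ev}(\rho^*_{J_0})\ne0$. For each $j$, the difference at $\sigma_j$ between the translation used for $t$ and the one used for $t'$ is $\mathrm{ev}(\theta^j)$: it is $0$ for $j\notin J$, it is $0$ for $j\in J\setminus J_0$ by~\eqref{eq:same}, and for $j\in J_0$ this is Lemma~\ref{lem:compare}. So by~\eqref{eq:diff} the level-$\ell$ differences, value for $t$ minus value for $t'$, satisfy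
\[
\text{(range difference)}=M^j\,\text{(domain difference)}+\mathrm{ev}(\theta^j),
\]
which is the image of~\eqref{eq:recursion} under $\mathrm{ev}$ for either sign. Constants have difference $0$. By induction on $j$, the level-$\ell$ difference at position $(j,c)$ is $\mathrm{ev}(\rho_{j,c})$. At $(r,c^*)$ it is $\mathrm{ev}(\rho^*_{J_0})\ne0$; but the output there is $e$ for both $t$ and $t'$, a contradiction.
\end{proof}

\section{Construction of $X$}\label{sec:construction}

To defeat a homeomorphism $f$ defined on a dense $G_\delta$ set $D\subset K^k$ we need a free $k$-tuple in $D$. Corollary~\ref{cor:tuples} finds free tuples in products, so we first fit a product into $D$.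

\begin{lemma}\label{lem:box}
Let $D$ be a dense $G_\delta$ subset of $K^k$ and let $U_1,\dots,U_k\subset K$ be nonempty and clopen. There are sets $P_i\subset U_i$ of size $\mathfrak c$ with $P_1\times\dots\times P_k\subset D$.
\end{lemma}

\begin{proof}
Write $D=\bigcap_sO_s$ with $O_s$ open and dense. By recursion on $s$ we choose nonempty clopen sets $C^i_w\subset K$ for $1\le i\le k$, $w\in2^s$, such that $C^i_\emptyset\subset U_i$, the sets $C^i_{w0},C^i_{w1}$ are disjoint subsets of $C^i_w$, and $C^1_{w_1}\times\dots\times C^k_{w_k}\subset O_s$ for all $w_1,\dots,w_k\in2^s$. At stage $s$, start with the $U_i$ if $s=0$, and otherwise split each set of stage $s-1$ into two nonempty clopen pieces. Then go through the finitely many tuples $(w_1,\dots,w_k)$; for each, the open box meets $O_s$, so its factors can be shrunk to nonempty clopen sets whose product is inside $O_s$. Shrinking preserves the inclusions already obtained. Let $P_i=\bigcap_s\bigcup_{w\in2^s}C^i_w$. For $\tau\in2^\omega$ the sets $\bigcap_sC^i_{\tau|s}\subset P_i$ are nonempty by compactness and pairwise disjoint, so $|P_i|=\mathfrak c$. A point of $\prod_iP_i$ lies in a box of stage $s$ for each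 $s$, hence in $D$.
\end{proof}

\subsection*{Tasks}
Consider the following objects.
\begin{enumerate}
\item[(T1)] Triples $(n,A,B)$ with $n\ge m$ and $A,B$ countable dense subsets of $K^n$.
\item[(T2)] Pairs $(k,f)$ with $1\le k<m$ and $f:D\to D'$ a homeomorphism between dense $G_\delta$ subsets of $K^k$ such that $f(p)$ is not a coordinate permutation of $p$ for some $p\in D$.
\item[(T3)] Nonempty perfect sets $P\subset K$.
\end{enumerate}
For $k=1$ the condition in (T2) says $f\ne\mathrm{id}$. There are $\mathfrak c$ tasks: $K^n$ has $\mathfrak c$ countable subsets, $\mathfrak c$ closed subsets and $\mathfrak c$ $G_\delta$ subsets, and a continuous map on $D$ is determined by its values on a countable dense subset of $D$. Since $\mathfrak c\cdot\mathfrak c=\mathfrak c$, we can list them as $\langle\tau_\alpha:\alpha<\mathfrak c\rangle$ with each task appearing $\mathfrak c$ times, hence cofinally often. Fix also an injective enumeration $\{\iota_\alpha:\alpha<\mathfrak c\}$ of $2^\omega$.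

\subsection*{The recursion}
We build stages $(\mathcal F_\alpha,X_\alpha,E_\alpha)$, $\alpha<\mathfrak c$, increasing in each component, such that the three sets have size at most $|\alpha|+\omega$ and the members of $\mathcal F_\alpha$ have indices in $\{\iota_\gamma:\gamma<\alpha\}$. Start with empty sets and take unions at a limit ordinal $\alpha$. The union is a stage: if $g\in\mathcal F_{\gamma_0}$, $\gamma_0<\alpha$, then $g$ preserves $X_\gamma^{n_g}$ for $\gamma_0\le\gamma<\alpha$, and $X_\alpha^{n_g}$ is the union of these sets; disjointness passes to increasing unions. At step $\alpha$ we act according to $\tau_\alpha$. Components not mentioned are unchanged, \emph{free} means free over $(\mathcal F_\alpha,X_\alpha,E_\alpha)$, $\operatorname{cl}=\operatorname{cl}_{\mathcal F_\alpha}$, and the size bounds follow from Lemma~\ref{lem:basic}(a).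

\emph{Task $(n,A,B)$.} If $A\cup B\subset X_\alpha^n$, let $h$ be given by Proposition~\ref{prop:adding} with $\iota=\iota_\alpha$, and put $\mathcal F_{\alpha+1}=\mathcal F_\alpha\cup\{h\}$, $X_{\alpha+1}=\operatorname{cl}_{\mathcal F_{\alpha+1}}(X_\alpha)$. Otherwise do nothing.

\emph{Task $(k,f)$.} The set of $\bar x\in D$ such that $f(\bar x)$ is a coordinate permutation of $\bar x$ is closed in $D$, being a finite union of sets on which two continuous maps agree, and it does not contain $p$. So there are clopen $U_1,\dots,U_k$ with $p\in U=\prod_iU_i$ such that $U\cap D$ misses this set. By Lemma~\ref{lem:box} and Corollary~\ref{cor:tuples} (Lemma~\ref{lem:free} if $k=1$) there is a free $\bar x\in U\cap D$. Let $\bar z=f(\bar x)$ and $W=\operatorname{cl}(X_\alpha\cup\bar x)$, which is disjoint from $E_\alpha$.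
\begin{itemize}
\item If some $z_i\notin W$, put $X_{\alpha+1}=W$ and $E_{\alpha+1}=E_\alpha\cup\{z_i\}$.
\item If all $z_i\in W$, put $X_{\alpha+1}=\operatorname{cl}(X_\alpha\cup\bar z)\subset W$. Some $x_i$ is not in $X_{\alpha+1}$. Otherwise Lemma~\ref{lem:recover} gives $\{x_1,\dots,x_k\}\subset\{z_1,\dots,z_k\}$, and since the $x_i$ are $k$ distinct points, $\bar z$ would be a coordinate permutation of $\bar x$. Put $E_{\alpha+1}=E_\alpha\cup\{x_i\}$.
\end{itemize}

\emph{Task $P$.} A nonempty perfect subset of $K$ is a Cantor set, so $|P|=\mathfrak c$. By Lemma~\ref{lem:free} choose a free $x\in P$ and put $X_{\alpha+1}=\operatorname{cl}(X_\alpha\cup\{x\})$. Choose $y\in P\setminus X_{\alpha+1}$ and put $E_{\alpha+1}=E_\alpha\cup\{y\}$.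

In every case the result is a stage. Let $X=\bigcup_{\alpha<\mathfrak c}X_\alpha$ and $E=\bigcup_{\alpha<\mathfrak c}E_\alpha$; then $X\cap E=\emptyset$.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
As a subspace of $K$, $X$ is zero-dimensional. By (T3), $X$ and $E\subset K\setminus X$ meet every nonempty perfect set, so $X$ is a Bernstein set. It is dense in $K$, since nonempty clopen sets are perfect, so $X^n$ is dense in $K^n$ for all $n$. Also $|X|=\mathfrak c$, since $K\approx2^\omega\times2^\omega$ is the union of the $\mathfrak c$ disjoint perfect sets $\{\tau\}\times2^\omega$ and $X$ meets each.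

(1) Let $n\ge m$ and let $A,B$ be countable dense subsets of $X^n$. They are dense in $K^n$, so $(n,A,B)$ is a task. Since $\mathfrak c$ has uncountable cofinality, the countably many coordinates of points of $A\cup B$ all lie in one $X_{\gamma_0}$, $\gamma_0<\mathfrak c$. The task appears as $\tau_\alpha$ for some $\alpha\ge\gamma_0$; this is why tasks are repeated cofinally. Step $\alpha$ yields $h\in\mathcal F_{\alpha+1}$ with $h[A]=B$. For $\gamma>\alpha$ we have $h[X_\gamma^n]=X_\gamma^n$, and $X^n=\bigcup_{\gamma>\alpha}X^n_\gamma$. So $h[X^n]=X^n$, and the restriction of $h$ to $X^n$ is a homeomorphism of $X^n$ taking $A$ onto $B$.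

(2) Let $1\le k<m$, $h\in\mathcal H(X^k)$, and suppose $h(p)$ is not a coordinate permutation of $p$ for some $p\in X^k$. By Lavrentiev's theorem $h$ extends to a homeomorphism $f:D\to D'$ between $G_\delta$ subsets of $K^k$ containing $X^k$, hence dense. So $(k,f)$ is a task, and its treatment produced $\bar x\in D$ and $\bar z=f(\bar x)$ such that one of the two tuples is in $X^k$ and the other has a coordinate in $E$. If $\bar x\in X^k$, then $\bar z=h(\bar x)\in X^k$, a contradiction. If $\bar z\in X^k$, then $\bar z=h(\bar x')=f(\bar x')$ for some $\bar x'\in X^k$, and injectivity of $f$ gives $\bar x=\bar x'\in X^k$, a contradiction. For $k=1$ this says that $X$ is rigid.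

Finally, let $A_0$ be a countable dense subset of $X$ and $A=A_0^k$, a countable dense subset of $X^k$ invariant under coordinate permutations. As $X^k$ is uncountable, there is $b\in X^k\setminus A$. Every $h\in\mathcal H(X^k)$ satisfies $h[A]\subset A$, so none maps $A$ onto the countable dense set $A\cup\{b\}$, and $X^k$ is not $\mathsf{CDH}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $m=2$. The space $X$ just constructed is zero-dimensional and rigid, $|X|=\mathfrak c$, $X^n$ is $\mathsf{CDH}$ for all $n\ge2$, and $X$ is not $\mathsf{CDH}$ by Theorem~\ref{thm:general}(2) with $k=1$.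
\end{proof}

\begin{thebibliography}{1}

\bibitem{Medini}
Andrea Medini, \emph{Products and countable dense homogeneity}, arXiv:1307.0184 (2013).

\end{thebibliography}
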